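\title{A Hasse quiver of 2-term silting complexes with infinitely many components}

\begin{abstract}
We show that the Hasse quiver of the poset of 2-term silting complexes of a finite dimensional algebra can have infinitely many connected components. Over every field we construct such an algebra with two simple modules and of dimension $20$, and we determine all components of its Hasse quiver: there are countably many, and each is a two-sided infinite line. The algebra is a square-zero thickening of the Kronecker algebra, twisted so that the extension spaces between consecutive rigid Kronecker matrices are governed by a recurrence of period six. As a consequence, an algebra with $n$ simple modules and infinitely many components exists if and only if $n\ge 2$.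
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{The question}
Let $k$ be a field and $A$ a finite dimensional $k$-algebra. Modules are right modules (for left modules, pass to $A^{\mathrm{op}}$), and $|A|$ denotes the number of isomorphism classes of simple $A$-modules. Let $\mathsf{K}^{\mathrm b}(\operatorname{proj}A)$ be the bounded homotopy category of finitely generated projective $A$-modules. A complex $T$ in this category is \emph{2-term} if its terms vanish outside degrees $-1$ and $0$. It is \emph{presilting} if $\operatorname{Hom}(T,T[i])=0$ for all $i>0$, and \emph{silting} if moreover the smallest thick subcategory containing $T$ (that is, closed under shifts, cones and direct summands) is the whole category. It is \emph{basic} if its indecomposable summands are pairwise non-isomorphic. The set $\mathsf{2\mbox{-}silt}\,A$ of isomorphism classes of basic 2-term silting complexes is partially ordered by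
\[
T\ge U\quad\Longleftrightarrow\quad \operatorname{Hom}(T,U[i])=0\ \text{ for all } i>0 .
\]
Its Hasse quiver $\operatorname{Hasse}(\mathsf{2\mbox{-}silt}\,A)$ has an arrow $T\to U$ when $T>U$ and nothing lies strictly between them. Components of the quiver are those of the underlying graph, and two vertices joined by an arrow are called \emph{neighbors}.

Neighbors differ in one indecomposable summand only (Lemma~\ref{lem:neighbors}). So the component of $A$ consists of complexes that are reached from $A$ by exchanging one summand at a time, and the number of components measures how far this procedure is from finding everything. Two facts are known; we do not use them.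
\begin{itemize}
\item If $A$ is hereditary, or if $\mathsf{2\mbox{-}silt}\,A$ is finite, then $\operatorname{Hasse}(\mathsf{2\mbox{-}silt}\,A)$ is connected.
\item For every field $k$ and every $N\ge1$ there is a finite dimensional $k$-algebra with $|A|=2$ whose Hasse quiver has exactly $N$ components.
\end{itemize}
The problem we solve comes from the paper \cite{AHIKM} of Aoki, Higashitani, Iyama, Kase and Mizuno.

\medskip
\noindent\textbf{Problem.} \emph{Is there a finite dimensional algebra $A$ such that $\operatorname{Hasse}(\mathsf{2\mbox{-}silt}\,A)$ has infinitely many connected components?}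

\subsection*{The picture for two simple modules}
Let $|A|=2$, with indecomposable projective modules $P_1,P_2$. The \emph{$g$-vector} of a 2-term complex $P=(P^{-1}\to P^0)$ is
$g(P)=[P^0]-[P^{-1}]\in K_0(\operatorname{proj}A)=\mathbb Z^2$, written in the basis $[P_1],[P_2]$. Every $T\in\mathsf{2\mbox{-}silt}\,A$ has exactly two indecomposable summands $T_1,T_2$ (see (S2) below), and its \emph{cone} is
\[
C(T)=\{\lambda_1g(T_1)+\lambda_2g(T_2):\lambda_1,\lambda_2\ge0\}\setminus\{0\}\subseteq\mathbb R^2 .
\]
Neighbors share a boundary ray of their cones, so a path in the Hasse quiver is a walk around the origin from cone to cone. A ray that meets no cone cannot be crossed. One such ray does not disconnect the circle of directions, but two do. For the Kronecker algebra, the path algebra of the quiver with two vertices and two parallel arrows, the cones are three quadrants and the cones spanned by $u_n,u_{n+1}$ or by $w_n,w_{n+1}$, where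
\[
u_n=(n+1,-n),\qquad w_n=(n,-n-1)\qquad(n\ge0);
\]
see Remark~\ref{rem:small}. Only the ray through $(1,-1)$ is missed, and the quiver is a single line.

The second known fact suggests the answer yes, but it provides one algebra for each $N$ and so does not decide the problem. A single algebra has to produce infinitely many uncrossable rays from finitely many structure constants. The Kronecker algebra offers infinitely many places for them, the cones between $u_n$ and $u_{n+1}$. Our plan is to thicken the Kronecker algebra so that all $u_n$ remain $g$-vectors, while an obstruction between $u_n$ and $u_{n+1}$ recurs periodically in $n$.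

\subsection*{The algebras $A_\ell$}
Fix an integer $\ell\ge1$. Let $X_0=kx\oplus ky$, and let
\[
R=k\oplus R_1,\quad R_1=\bigoplus_{t=1}^{\ell}(kr_{1t}\oplus kr_{2t}),\qquad\quad
S=k\oplus S_1,\quad S_1=\bigoplus_{t=1}^{\ell}(ks_{1t}\oplus ks_{2t})
\]
be the local algebras with $R_1^2=0$ and $S_1^2=0$. Let $X=X_0\oplus X_1$, where $X_1$ has the basis $xs_{jt},ys_{jt}$ ($j=1,2$, $1\le t\le\ell$). We make $X$ an $R$-$S$-bimodule. The product of $x$ or $y$ with $s_{jt}$ is the basis vector of that name, $R_1X_1=0=X_1S_1$, and
\begin{equation}\label{eq:twist}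
r_{1t}x=xs_{1t}+ys_{2t},\qquad r_{2t}x=xs_{2t},\qquad r_{1t}y=ys_{1t},\qquad r_{2t}y=xs_{1t}+ys_{2t}.
\end{equation}
We say that $k$ and $X_0$ have degree $0$ and $R_1,S_1,X_1$ have degree $1$. Every product with two factors of degree $1$ vanishes in either bracketing, so the bimodule axioms hold. Put
\[
A_\ell=\begin{pmatrix}R&X\\0&S\end{pmatrix},\qquad P_i=e_iA_\ell\quad(i=1,2),
\]
where $e_1,e_2$ are the diagonal idempotents. Then $\dim_kA_\ell=2(1+2\ell)+(2+4\ell)=8\ell+4$, and $|A_\ell|=2$ because $R$ and $S$ are local. Killing the elements of degree $1$ gives the Kronecker algebra.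

\begin{theorem}\label{thm:main}
Let $k$ be a field and $\ell\ge2$. Then $\operatorname{Hasse}(\mathsf{2\mbox{-}silt}\,A_\ell)$ has infinitely many connected components.
\end{theorem}

So the answer to the problem is yes over every field, and $A_2$ is an example of dimension $20$. The components can be listed. Put $v_n=u_n+u_{n+1}$ and $v'_n=w_n+w_{n+1}$. ``Between'' two of these rays refers to the convex sector that they bound.

\begin{theorem}\label{thm:components}
Let $\ell\ge2$ and $A=A_\ell$. The components of $\operatorname{Hasse}(\mathsf{2\mbox{-}silt}\,A)$ are exactly: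
\begin{itemize}
\item $C_\infty$, containing $A$ and $A[1]$;
\item for each $q\ge0$, the set $C_q^+$ of all $T$ whose cone lies strictly between the rays of $v_{3q}$ and $v_{3q+3}$;
\item for each $q\ge0$, the set $C_q^-$ of all $T$ whose cone lies strictly between the rays of $v'_{3q+1}$ and $v'_{3q+4}$.
\end{itemize}
The underlying graph of each component is a two-sided infinite line. So there are exactly $\aleph_0$ components. Moreover, for every field $k$ and every $n$, a finite dimensional $k$-algebra with $n$ simple modules and infinitely many components exists if and only if $n\ge2$.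
\end{theorem}

Section~\ref{sec:silting} makes the picture of cones rigorous. Section~\ref{sec:first} finds the uncrossable ray of $v_0=(3,-1)$ by hand. Section~\ref{sec:reduction} reduces complexes with $g$-vector between $u_n$ and $u_{n+1}$ to matrices over an extension space $Y$, which Section~\ref{sec:period} computes. Theorem~\ref{thm:main} follows in Section~\ref{sec:proofmain}, and the last two sections prove Theorem~\ref{thm:components}.

\section{Silting complexes, cones and barriers}\label{sec:silting}

In this section $A$ is any finite dimensional algebra. The category $\mathsf{K}^{\mathrm b}(\operatorname{proj}A)$ has finite dimensional Hom-spaces and is Krull--Schmidt, and $\operatorname{add}U$ denotes the class of summands of finite direct sums of copies of $U$. The Grothendieck group of the category is $K_0(\operatorname{proj}A)\cong\mathbb Z^{|A|}$, and the class of a 2-term complex is its $g$-vector. We use three results of Aihara and Iyama, valid for all silting objects, 2-term or not.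
\begin{itemize}
\item[(S1)] The relation $\ge$ is a partial order on basic silting objects \cite[Theorem 2.11]{AI}.
\item[(S2)] The classes of the indecomposable summands of a basic silting object form a $\mathbb Z$-basis of $K_0$ \cite[Theorem 2.27]{AI}.
\item[(S3)] $U$ is an irreducible left mutation of $T$ if and only if $T>U$ and no silting $V$ satisfies $T>V>U$ \cite[Theorem 2.35]{AI}.
\end{itemize}
An irreducible left mutation of a basic silting object $T=M\oplus W$ with $M$ indecomposable keeps $W$ and replaces $M$ by the cone of a left $\operatorname{add}W$-approximation of $M$. We use only that $W$ is kept.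

A map between projective modules is \emph{radical} if its image lies in the radical of the target. Radical maps form an ideal, and a map that restricts to an isomorphism between nonzero summands is not radical. A complex is \emph{minimal} if its differentials are radical. Splitting off contractible summands shows that every complex is isomorphic to a minimal one, which is 2-term if the given one is. For 2-term complexes $P,Q$ we have $\operatorname{Hom}(P,Q[i])=0$ for $i\ge2$ for degree reasons. Also $\operatorname{Hom}(A,Q[i])=H^i(Q)$ for every complex $Q$.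

Fact (S3) concerns the poset of all silting objects. To apply it, we must know that no silting object of larger width fits between two 2-term ones.

\begin{lemma}\label{lem:neighbors}
If $T,U$ are 2-term silting, $V$ is silting and $T\ge V\ge U$, then $V$ is isomorphic to a 2-term complex. Consequently, neighbors in $\operatorname{Hasse}(\mathsf{2\mbox{-}silt}\,A)$ share all but one indecomposable summand.
\end{lemma}

\begin{proof}
We have $A\ge T$ since $H^i(T)=0$ for $i>0$, and $U\ge A[1]$ for degree reasons. By (S1), $A\ge V\ge A[1]$. Take $V$ minimal. If its top nonzero degree were $e>0$, then $H^e(V)=\operatorname{Hom}(A,V[e])=0$ would make the radical map $V^{e-1}\to V^e$ surjective, which is impossible for $V^e\ne0$. If its lowest nonzero degree were $-s\le-2$, then $\operatorname{Hom}(V,A[s])=0$ would say that every map $V^{-s}\to A$ factors through the radical map $V^{-s}\to V^{-s+1}$. Then every map $V^{-s}\to A$ would be radical, although $V^{-s}$ and $A$ have a common nonzero summand. This proves the first claim. Hence an arrow of $\operatorname{Hasse}(\mathsf{2\mbox{-}silt}\,A)$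 is an arrow in the Hasse quiver of all silting objects, and (S3) applies.
\end{proof}

\begin{lemma}\label{lem:completion}
Every 2-term presilting complex $U$ lies in $\operatorname{add}B$ for some $B\in\mathsf{2\mbox{-}silt}\,A$ such that $B\ge T$ for every 2-term silting $T$ with $U\in\operatorname{add}T$. In particular, if $|A|=2$, then a basic 2-term presilting complex has at most two indecomposable summands, and it is silting if it has two.
\end{lemma}

\begin{proof}
A basis of $\operatorname{Hom}(U,A[1])$ defines a map $U'=U^{N}\to A[1]$ through which every map $U\to A[1]$ factors. Complete it to a triangle $A\to E\to U'\to A[1]$. The terms of $E$ are sums of terms of $A$ and of $U'$, so $E$ is 2-term. In the exact sequence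
\[
\operatorname{Hom}(U,U')\to\operatorname{Hom}(U,A[1])\to\operatorname{Hom}(U,E[1])\to\operatorname{Hom}(U,U'[1])
\]
the first map is onto and the last term is zero, so $\operatorname{Hom}(U,E[1])=0$. Let $Q$ be a 2-term complex with $\operatorname{Hom}(U,Q[1])=0$. Then $\operatorname{Hom}(E,Q[1])$ lies between $\operatorname{Hom}(U',Q[1])=0$ and $\operatorname{Hom}(A,Q[1])=0$ in an exact sequence, so it vanishes. This applies to $Q=U$, to $Q=E$ and to $Q=T$. Thus $E\oplus U$ is presilting and $\operatorname{Hom}(E\oplus U,T[i])=0$ for $i>0$. The triangle shows that the thick closure of $E\oplus U$ contains $A$, so $E\oplus U$ is silting. Let $B$ be the sum of its indecomposable summands, one from each isomorphism class. The last sentence follows because $B$ has $|A|$ indecomposable summands by (S2).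
\end{proof}

\begin{lemma}\label{lem:nocommon}
Let $P=(P^{-1}\xrightarrow{\,f\,}P^0)$ be a 2-term complex. Then $P$ is presilting if and only if every map $P^{-1}\to P^0$ has the form $hf+fh'$ with $h\in\operatorname{End}P^0$ and $h'\in\operatorname{End}P^{-1}$. If $P$ is minimal and presilting, then $P^{-1}$ and $P^0$ have no common nonzero summand, so they are determined by $g(P)$.
\end{lemma}

\begin{proof}
Chain maps $P\to P[1]$ are arbitrary maps $P^{-1}\to P^0$, and the null-homotopic ones are the maps $hf+fh'$. If $f$ is radical and $P$ is presilting, then all maps $P^{-1}\to P^0$ are radical, which excludes a common summand.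
\end{proof}

Now let $|A|=2$. We call a nonzero vector $v\in\mathbb Z^2$ a \emph{barrier} if it is not the $g$-vector of a 2-term presilting complex.

\begin{lemma}\label{lem:barrier}
Let $|A|=2$, let $v,v'$ be barriers on different rays, and let $\Sigma$ be one of the two open sectors bounded by these rays. If $T\in\mathsf{2\mbox{-}silt}\,A$ has a summand with $g$-vector in $\Sigma$, then $C(T')\subseteq\Sigma$ for every $T'$ in the component of $T$.
\end{lemma}

\begin{proof}
Let $T'=T_1\oplus T_2\in\mathsf{2\mbox{-}silt}\,A$. Suppose $C(T')$ meets the ray of $v$. Then $v=\lambda_1g(T_1)+\lambda_2g(T_2)$ with $\lambda_i\ge0$. The $\lambda_i$ are integers by (S2), so $T_1^{\lambda_1}\oplus T_2^{\lambda_2}$ is presilting with $g$-vector $v$, a contradiction. Thus $C(T')$ avoids both rays. It is convex, because $g(T_1),g(T_2)$ are linearly independent, hence connected. So $C(T')$ lies in $\Sigma$ as soon as it meets $\Sigma$. Neighbors share a summand by Lemma~\ref{lem:neighbors}, so their cones meet, and the claim follows by induction along a path starting at $T$.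
\end{proof}

To prove Theorem~\ref{thm:main} it therefore suffices to find infinitely many barriers with a presilting complex between any two consecutive ones.

\section{Matrices over $X$ and the first barrier}\label{sec:first}

From now on $A=A_\ell$. Since $\operatorname{Hom}(e_iA,e_jA)=e_jAe_i$, we have
\[
\operatorname{End}P_1=R,\qquad\operatorname{End}P_2=S,\qquad\operatorname{Hom}(P_2,P_1)=X,\qquad\operatorname{Hom}(P_1,P_2)=0,
\]
and composition is multiplication in $A$. A matrix $f\in M_{a\times b}(X)$ defines the complex $P_f=(P_2^b\xrightarrow{\,f\,}P_1^a)$ with $g$-vector $(a,-b)$; the values $a=0$ and $b=0$ are allowed. We have $P_f\cong P_{pfq}$ for $p\in GL_a(R)$ and $q\in GL_b(S)$. By Lemma~\ref{lem:nocommon}, every 2-term presilting complex with $g$-vector $(a,-b)$, $a,b\ge0$, is isomorphic to some $P_f$, and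
\begin{equation}\label{eq:criterion}
P_f\ \text{is presilting}\quad\Longleftrightarrow\quad M_a(R)f+fM_b(S)=M_{a\times b}(X).
\end{equation}

We test \eqref{eq:criterion} on columns. Let $Z=R_1x+R_1y\subseteq X_1$. Two of the four elements in \eqref{eq:twist} coincide, so $Z$ has the basis $xs_{1t}+ys_{2t},\ xs_{2t},\ ys_{1t}$ and dimension $3\ell$. The quotient $X_1/Z$ has the basis $\omega_t=[xs_{1t}]=-[ys_{2t}]$, $1\le t\le \ell$. For a column $f$ with entries $\xi_1,\dots,\xi_a$ we have $M_a(R)f=N^a$ with $N=\sum_iR\xi_i$.

\emph{The vectors $u_0=(1,0)$ and $u_1=(2,-1)$ are $g$-vectors of presilting complexes.} For $u_0$ take $P_1$. For $u_1$ take $f=(x,y)^T$. Here $N=X_0\oplus Z$, so $X^2/N^2=(X_1/Z)^2$. In this quotient $fs_{1t}=(\omega_t,0)^T$ and $fs_{2t}=(0,-\omega_t)^T$, and these classes span it.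

\emph{The sum $v_0=(3,-1)$ is a barrier if $\ell\ge2$.} Let $f=(\xi_1,\xi_2,\xi_3)^T$. The degree $0$ parts of the $\xi_i$ lie in the plane $X_0$, so after a row operation over $k$ we may assume $\xi_1\in X_1$. Then $\xi_1S=k\xi_1\subseteq N$, so the first entry of every element of $N^3+fS$ lies in $N$. Since $R_1\xi_i\subseteq Z$, we get $N\subseteq k\xi_1+k\xi_2+k\xi_3+Z$ and
\[
\dim N\le3+3\ell<2+4\ell=\dim X .
\]
So \eqref{eq:criterion} fails. For $\ell=1$ the argument breaks down, and indeed $f=(xs_{11},x,y)^T$ has $N=X$.

The best candidate is $f=(\xi,x,y)^T$ with $\xi\in X_1$: the direct sum of the two matrices above, glued by one entry $\xi$. Only the class $\eta$ of $\xi$ in $Y=X_1/Z$ matters, and \eqref{eq:criterion} asks that $k\eta=Y$. The next section shows that every pair of consecutive Kronecker matrices behaves in this way, with its own space $Y$.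

\section{Reduction to rigid matrices}\label{sec:reduction}

\subsection*{Rigid matrices}
Let $Y$ be a finite dimensional vector space. For $\eta\in M_{c\times d}(Y)$ and $\eta'\in M_{c'\times d'}(Y)$ let $H(\eta,\eta')$ and $E(\eta,\eta')$ be the kernel and the cokernel of
\[
M_{c'\times c}(k)\oplus M_{d'\times d}(k)\to M_{c'\times d}(Y),\qquad(\rho,\sigma)\mapsto\rho\eta-\eta'\sigma .
\]
Both are additive in each argument with respect to block direct sums, $H(\eta,\eta)$ is an algebra under componentwise multiplication, and
\begin{equation}\label{eq:euler}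
\dim H(\eta,\eta')-\dim E(\eta,\eta')=cc'+dd'-c'd\dim Y .
\end{equation}
We call $\eta$ \emph{rigid} if $E(\eta,\eta)=0$, that is, if $M_c(k)\eta+\eta M_d(k)=M_{c\times d}(Y)$. By additivity, if $\eta\oplus\eta'$ is rigid, then so is $\eta^{\oplus\alpha}\oplus\eta'^{\oplus\beta}$ for all $\alpha,\beta\ge0$. Matrices $\eta,\eta'$ of the same size $(c,d)$ are \emph{equivalent} if $\eta'=p\eta q^{-1}$ with $p\in GL_c(k)$, $q\in GL_d(k)$.

\begin{lemma}\label{lem:rigid}
Let $Q(c,d)=c^2+d^2-cd\dim Y$.
\begin{itemize}
\item[(a)] A matrix $\eta$ of size $(c,d)$ is rigid if and only if $\dim H(\eta,\eta)=Q(c,d)$. If $\eta$ is rigid and $(c,d)\neq(0,0)$, then $Q(c,d)\ge1$.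
\item[(b)] Two rigid matrices of the same size are equivalent.
\end{itemize}
\end{lemma}

\begin{proof}
(a) This is \eqref{eq:euler}, together with $\mathrm{id}\in H(\eta,\eta)$.

(b) Rigidity is the surjectivity of a linear map, so it persists over the algebraic closure $\bar k$. Let $G=GL_c(\bar k)\times GL_d(\bar k)$ act on the affine space $M=M_{c\times d}(Y\otimes\bar k)$. The stabilizer of a rigid $\eta$ is the set of invertible elements of $H(\eta,\eta)\otimes\bar k$, a nonempty open subset of a vector space of dimension $Q(c,d)$. So the orbit has dimension $c^2+d^2-Q(c,d)=\dim M$ and is dense in $M$. Orbits of algebraic groups are open in their closures, and $M$ is irreducible, so two such orbits meet and hence coincide. To descend to $k$, choose a basis of $Y$ and regard a matrix over $Y$ as a representation of the quiver with two vertices and $\dim Y$ parallel arrows; equivalence is isomorphism of representations. The Noether--Deuring theorem states that two finite dimensional modules over a finite dimensional $k$-algebra that become isomorphic after a field extension are isomorphic.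
\end{proof}

\subsection*{Separating the two degrees}
For matrices $F,G$ over $X_0$ of sizes $a\times b$ and $a'\times b'$ we have the spaces $H(F,G)$ and $E(F,G)$ formed with $Y=X_0$, and we define their companion in degree $1$,
\[
E_1(F,G)=M_{a'\times b}(X_1)\big/\bigl(M_{a'\times a}(R_1)F+G\,M_{b'\times b}(S_1)\bigr),
\]
which is again additive in each argument. Subscripts $0$ and $1$ on matrices over $R$, $S$ or $X$ denote the parts of degree $0$ and $1$.

\begin{lemma}\label{lem:degrees}
Let $f=f_0+f_1\in M_{a\times b}(X)$. Then $P_f$ is presilting if and only if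
\begin{itemize}
\item[(i)] $f_0$ is rigid over $X_0$, and
\item[(ii)] the map $H(f_0,f_0)\to E_1(f_0,f_0)$, $(\rho_0,\sigma_0)\mapsto[\rho_0f_1-f_1\sigma_0]$, is onto.
\end{itemize}
\end{lemma}

\begin{proof}
Products of two elements of degree $1$ vanish, so for $\rho\in M_a(R)$ and $\sigma\in M_b(S)$
\begin{equation}\label{eq:split}
\rho f-f\sigma=(\rho_0f_0-f_0\sigma_0)+(\rho_0f_1-f_1\sigma_0)+(\rho_1f_0-f_0\sigma_1),
\end{equation}
where the first bracket has degree $0$ and the other two have degree $1$. The subspace of all $\rho f-f\sigma$ is everything if and only if it projects onto $M_{a\times b}(X_0)$ and contains $M_{a\times b}(X_1)$. The first condition is (i). The elements of degree $1$ in the subspace arise from the pairs with $(\rho_0,\sigma_0)\in H(f_0,f_0)$, so the second condition is (ii). Now use \eqref{eq:criterion}.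
\end{proof}

By (i) and Lemma~\ref{lem:rigid}(b), the size of $f$ determines $f_0$ up to equivalence. The difficulty is (ii), where both spaces are large. The following hypotheses make it collapse to a rigidity condition of the same type as (i), for a smaller matrix.

\begin{definition}\label{def:good}
A pair $(G_1,G_2)$ of matrices over $X_0$ is \emph{good} if
\begin{itemize}
\item[(C1)] $E(G_i,G_j)=0$ for all $i,j$;
\item[(C2)] $E_1(G_1,G_1)=E_1(G_2,G_2)=E_1(G_1,G_2)=0$;
\item[(C3)] $H(G_i,G_i)=k\cdot\mathrm{id}$ is one-dimensional for $i=1,2$, and $H(G_2,G_1)=0$.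
\end{itemize}
Its \emph{extension space} is $Y=E_1(G_2,G_1)$.
\end{definition}

Let $(G_1,G_2)$ be good, $G_i$ of size $a_i\times b_i$, and put $g_i=(a_i,-b_i)$. Fix a linear section $s\colon Y\to M_{a_1\times b_2}(X_1)$ of the quotient map and apply it entrywise to matrices over $Y$. For $\eta\in M_{c\times d}(Y)$ put
\[
f(\eta)=\begin{pmatrix}G_1^{\oplus c}&s(\eta)\\0&G_2^{\oplus d}\end{pmatrix},\qquad P(\eta)=P_{f(\eta)},\qquad\text{so that}\quad g(P(\eta))=cg_1+dg_2 .
\]
The matrices of sizes $(1,0)$ and $(0,1)$ give $P_{G_1}$ and $P_{G_2}$.

\begin{proposition}\label{prop:reduction}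
Let $(G_1,G_2)$ be a good pair with extension space $Y$.
\begin{itemize}
\item[(a)] $P(\eta\oplus\eta')\cong P(\eta)\oplus P(\eta')$, and $P(\eta)\cong P(\eta')$ if $\eta,\eta'$ are equivalent.
\item[(b)] $P(\eta)$ is presilting if and only if $\eta$ is rigid.
\item[(c)] Every 2-term presilting complex with $g$-vector $cg_1+dg_2$, $c,d\in\mathbb Z_{\ge0}$, is isomorphic to $P(\eta)$ for a rigid $\eta\in M_{c\times d}(Y)$.
\item[(d)] If $\dim H(\eta,\eta)=1$, then $P(\eta)$ is indecomposable.
\end{itemize}
\end{proposition}

\begin{proof}
For $\theta\in M_c(k)$ write $\theta\otimes I_a$ for the block matrix with blocks $\theta_{ij}I_a$.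

(a) The first claim holds after permuting rows and columns. Let $\eta'=\theta_1\eta\theta_2^{-1}$. Put $p=(\theta_1\otimes I_{a_1})\oplus(\theta_2\otimes I_{a_2})$ and $q=(\theta_1\otimes I_{b_1})\oplus(\theta_2\otimes I_{b_2})$. Then $f\mapsto pfq^{-1}$ fixes the diagonal blocks of $f(\eta)$ and sends $s(\eta)$ to $s(\eta')$, because $s$ is linear.

For the remaining parts consider any $f=f_0+f_1$ with $f_0=G_1^{\oplus c}\oplus G_2^{\oplus d}$, and divide all matrices into blocks $(i,j)$, $i,j\in\{1,2\}$, accordingly. By (C1), $f_0$ is rigid. The block $(i,j)$ of $E_1(f_0,f_0)$ is a sum of copies of $E_1(G_j,G_i)$. By (C2) only the block $(1,2)$ survives, so $E_1(f_0,f_0)=M_{c\times d}(Y)$. Let $\eta$ be the class of $f_1$, that is, of its block $(f_1)_{12}$. The block $(i,j)$ of $H(f_0,f_0)$ is a sum of copies of $H(G_j,G_i)$. By (C3), an element $(\rho_0,\sigma_0)$ of $H(f_0,f_0)$ has $(\rho_0)_{12}=0$ and $(\sigma_0)_{12}=0$, and its diagonal blocks are $(\theta_i\otimes I_{a_i},\theta_i\otimes I_{b_i})$, where all pairs $\theta_1\in M_c(k)$, $\theta_2\in M_d(k)$ occur. The block $(1,2)$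 of $\rho_0f_1-f_1\sigma_0$ is therefore $(\rho_0)_{11}(f_1)_{12}-(f_1)_{12}(\sigma_0)_{22}$, and so
\begin{equation}\label{eq:class}
[\rho_0f_1-f_1\sigma_0]=\theta_1\eta-\eta\theta_2\quad\text{in } M_{c\times d}(Y).
\end{equation}
(Without $H(G_2,G_1)=0$ the terms $(\rho_0)_{12}(f_1)_{22}$ and $(f_1)_{11}(\sigma_0)_{12}$ would contribute as well.) By Lemma~\ref{lem:degrees}, $P_f$ is presilting if and only if $\eta$ is rigid. This proves (b).

(c) The complex is isomorphic to $P_f$ with $f$ of size $a\times b$, where $(a,-b)=cg_1+dg_2$. Both $f_0$ and $G_1^{\oplus c}\oplus G_2^{\oplus d}$ are rigid of this size, so by Lemma~\ref{lem:rigid}(b) we may assume that they are equal. Let $\eta$ be the class of $f_1$; it is rigid by the previous paragraph. Since $f_1$ and $f(\eta)_1$ have the same class, $f_1-f(\eta)_1=\rho_1f_0+f_0\sigma_1$ with $\rho_1\in M_a(R_1)$, $\sigma_1\in M_b(S_1)$. The matrices $1-\rho_1$ and $1-\sigma_1$ are invertible, as $\rho_1^2=0$ and $\sigma_1^2=0$, and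
\[
(1-\rho_1)f(1-\sigma_1)=f_0+f_1-\rho_1f_0-f_0\sigma_1=f(\eta).
\]

(d) Let $f=f(\eta)$. There are no nonzero homotopies, since $\operatorname{Hom}(P_1,P_2)=0$. So $\operatorname{End}P_f$ is the algebra of pairs $(\rho,\sigma)$ with $\rho f=f\sigma$. By \eqref{eq:split}, such a pair has $(\rho_0,\sigma_0)\in H(f_0,f_0)$ and $[\rho_0f_1-f_1\sigma_0]=0$, so $(\theta_1,\theta_2)\in H(\eta,\eta)$ by \eqref{eq:class}. If $H(\eta,\eta)=k\cdot\mathrm{id}$, then after subtracting a scalar multiple of the identity, $\rho_0$ and $\sigma_0$ are strictly block triangular. Then $\rho^2$ and $\sigma^2$ have degree $1$, and $\rho^4=0$, $\sigma^4=0$. So every endomorphism is a scalar plus a nilpotent element, and the only idempotents are $0$ and $1$.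
\end{proof}

\begin{corollary}\label{cor:barrier}
If $(G_1,G_2)$ is good, then $P_{G_1}$ and $P_{G_2}$ are indecomposable and presilting. If moreover $\dim Y\ge2$, then $g_1+g_2$ is a barrier.
\end{corollary}

\begin{proof}
The matrices of sizes $(1,0)$ and $(0,1)$ are rigid with one-dimensional $H$. A $1\times1$ matrix $\eta$ is rigid only if $k\eta=Y$.
\end{proof}

\section{Kronecker matrices and a recurrence of period six}\label{sec:period}

Let $V_n$ be the space of polynomials in $z$ of degree at most $n$, with the basis $1,z,\dots,z^n$, and $V_n=0$ for $n<0$. Let $J_n,L_n\colon V_{n-1}\to V_n$ be the inclusion and the multiplication by $z$, regarded as $(n+1)\times n$ matrices. Put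
\[
F_n=J_nx+L_ny,\qquad F_n'=F_n^{\,T}=J_n^Tx+L_n^Ty\qquad(n\ge0),
\]
so that $g(P_{F_n})=u_n$ and $g(P_{F'_n})=w_n$. For example, $P_{F_0}=P_1$, $P_{F_0'}=P_2[1]$, $F_1=(x,y)^T$, and $F_2$ has the columns $(x,y,0)^T$ and $(0,x,y)^T$.

\begin{proposition}\label{prop:pairs}
For every $n\ge0$ the pairs $(F_n,F_{n+1})$ and $(F'_{n+1},F'_n)$ are good. The extension space of $(F_n,F_{n+1})$ has dimension $\ell$ if $n\equiv0\pmod3$ and is zero otherwise. The extension space of $(F'_{n+1},F'_n)$ has dimension $\ell$ if $n\equiv1\pmod3$ and is zero otherwise.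
\end{proposition}

Only the first family of pairs is needed for Theorem~\ref{thm:main}. Conditions (C1) and (C3) follow from Lemma~\ref{lem:zero}; condition (C2) and the dimensions follow from Lemma~\ref{lem:one}.

\begin{lemma}\label{lem:zero}
For $m,n\ge0$ we have $\dim H(F_m,F_n)=\dim H(F'_n,F'_m)=\max(0,n-m+1)$. If $m\le n+1$, then $E(F_m,F_n)=0$ and $E(F'_n,F'_m)=0$.
\end{lemma}

\begin{proof}
A pair $\rho\colon V_m\to V_n$, $\sigma\colon V_{m-1}\to V_{n-1}$ lies in $H(F_m,F_n)$ if and only if $\rho(p)=\sigma(p)$ and $\rho(zp)=z\sigma(p)$ for $p\in V_{m-1}$. Then $\rho(z^j)=z^j\rho(1)$ for $0\le j\le m$, and $z^m\rho(1)\in V_n$ forces $\rho(1)\in V_{n-m}$. Conversely, multiplication by an element of $V_{n-m}$ defines such a pair. So $H(F_m,F_n)\cong V_{n-m}$. By \eqref{eq:euler},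
\[
\dim H(F_m,F_n)-\dim E(F_m,F_n)=(m+1)(n+1)+mn-2(n+1)m=n-m+1,
\]
and this equals $\dim H(F_m,F_n)$ if $m\le n+1$. Transposition identifies $H(F'_n,F'_m)$ with $H(F_m,F_n)$ and $E(F'_n,F'_m)$ with $E(F_m,F_n)$.
\end{proof}

Before computing $E_1$, we explain the role of \eqref{eq:twist}. Let $\ell=1$. The space $E_1(F_{n+1},F_n)$ is the cokernel of a linear map from a space of dimension $2(n+1)(n+2)+2n(n+1)=4(n+1)^2$ to a space of dimension $4(n+1)^2$. So it is nonzero exactly when a determinant vanishes. For the untwisted rule $r_{j}x=xs_{j}$, $r_{j}y=ys_{j}$ it is a sum of two copies of $E(F_{n+1},F_n)=0$. The rule \eqref{eq:twist} instead leads to the recurrence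
\begin{equation}\label{eq:rec}
\phi_{j+1}=\phi_j-\phi_{j-1}.
\end{equation}
Consider sequences in $k$ indexed by an interval of at least two integers, with \eqref{eq:rec} imposed whenever $j-1$ and $j+1$ lie in the interval. The recurrence can be solved forward and backward, so a solution that vanishes at two consecutive indices is zero. If the interval contains $0$, the solutions with $\phi_0=0$ are the multiples of the sequence $\chi$ of period six with $(\chi_0,\dots,\chi_5)=(0,1,1,0,-1,-1)$. We have $\chi_j=0$ for $3\mid j$ and $\chi_j=\pm1$ otherwise. The values $\pm1$ are nonzero in every field, which is why the results do not depend on $k$.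

A cokernel is best computed through its dual, which is a solution space of linear equations.

\begin{lemma}\label{lem:dual}
Let $F=F^xx+F^yy$ and $G=G^xx+G^yy$ have sizes $a\times b$ and $a'\times b'$. Then $\dim E_1(F,G)=\ell\cdot\dim D(F,G)$, where $D(F,G)$ is the space of quadruples $(\alpha,\beta,\gamma,\delta)$ of $b\times a'$ matrices over $k$ such that, with $\varepsilon=\alpha+\delta$,
\[
F^x\varepsilon+F^y\beta=0,\qquad F^y\varepsilon+F^x\gamma=0,\qquad\alpha G^x+\beta G^y=0,\qquad\gamma G^x+\delta G^y=0 .
\]
\end{lemma}

\begin{proof}
The products $R_1X_0$ and $X_0S_1$ respect the index $t$, so $E_1(F,G)$ is a direct sum of $\ell$ copies of the space for $\ell=1$. Let $\ell=1$ and drop $t$. Write $\rho=\rho'r_1+\rho''r_2$ and $\sigma=\sigma's_1+\sigma''s_2$ with matrices over $k$. By \eqref{eq:twist}, the coefficients of $xs_1,\ ys_1,\ xs_2,\ ys_2$ in $\rho F+G\sigma$ are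
\[
\rho'F^x+\rho''F^y+G^x\sigma',\qquad\rho'F^y+G^y\sigma',\qquad\rho''F^x+G^x\sigma'',\qquad\rho'F^x+\rho''F^y+G^y\sigma''.
\]
A linear form on $M_{a'\times b}(X_1)$ sends the element with coefficients $(M_1,M_2,M_3,M_4)$ to $\operatorname{tr}(\alpha M_1+\beta M_2+\gamma M_3+\delta M_4)$ for a unique quadruple. On $\rho F+G\sigma$ its value is
\[
\operatorname{tr}\rho'(F^x\varepsilon+F^y\beta)+\operatorname{tr}\rho''(F^y\varepsilon+F^x\gamma)+\operatorname{tr}(\alpha G^x+\beta G^y)\sigma'+\operatorname{tr}(\gamma G^x+\delta G^y)\sigma'',
\]
which vanishes for all $\rho,\sigma$ exactly when the four equations hold.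
\end{proof}

\begin{lemma}\label{lem:one}
Let $m,n\ge0$.
\begin{itemize}
\item[(a)] $E_1(F_m,F_n)=0$ if $m\le n$, and $\dim E_1(F_{n+1},F_n)$ is $\ell$ if $3\mid n$ and $0$ otherwise.
\item[(b)] $E_1(F'_m,F'_n)=0$ if $n\le m$, and $\dim E_1(F'_m,F'_{m+1})$ is $\ell$ if $m\equiv1\pmod 3$ and $0$ otherwise.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $m\le n+1$. If $n=0$, then $E_1(F_0,F_0)=0$ and $E_1(F_1,F_0)=X_1/Z$ has dimension $\ell$ by Section~\ref{sec:first}. Let $n\ge1$. An element of $D(F_m,F_n)$ consists of maps $\alpha,\beta,\gamma,\delta\colon V_n\to V_{m-1}$ with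
\[
\varepsilon=-z\beta,\qquad\gamma=-z\varepsilon,\qquad\alpha(p)=-\beta(zp),\qquad\delta(zp)=-\gamma(p)\qquad(p\in V_{n-1}).
\]
We eliminate everything but $\beta$. The first two equations give $\gamma=z^2\beta$, so $\beta$ takes values in $V_{m-3}$. The last two determine $\alpha(z^j)$ for $j\le n-1$ and $\delta(z^j)$ for $j\ge1$. The condition $\varepsilon=\alpha+\delta$ at $1$ and at $z^n$ determines the missing values $\delta(1)$ and $\alpha(z^n)$; here $n\ge1$ is used. At $z^j$ with $1\le j\le n-1$ it reads $-z\beta(z^j)=-\beta(z^{j+1})-z^2\beta(z^{j-1})$. So $D(F_m,F_n)$ is isomorphic to the space of maps $\beta\colon V_n\to V_{m-3}$ with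
\[
\beta(z^{j+1})=z\beta(z^j)-z^2\beta(z^{j-1})\qquad(1\le j\le n-1).
\]
These equations are homogeneous. Fix $w\in\mathbb Z$ and let $\phi_j$ be the coefficient of $z^{j-w}$ in $\beta(z^j)$, $0\le j\le n$. The space is the direct sum over $w$ of the spaces of solutions $(\phi_0,\dots,\phi_n)$ of \eqref{eq:rec} with $\phi_j=0$ unless $0\le j-w\le m-3$. If $w\ge2$, then $\phi_0=\phi_1=0$. If $w\le n-m+1$, then $n-1-w\ge m-2$, so $\phi_{n-1}=\phi_n=0$. In both cases $\phi=0$. For $m\le n$ this covers all $w$. For $m=n+1$ the value $w=1$ remains, and the condition $0\le j-1\le n-2$ fails exactly for $j=0$ and $j=n$. So $\phi$ is a multiple of $\chi$ with $\phi_n=0$. The dimension is $1$ if $3\mid n$ and $0$ otherwise.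

(b) Let $n\le m+1$. Transpose the four equations and denote the transposed matrices by the same letters. An element of $D(F'_m,F'_n)$ then consists of maps $\alpha,\beta,\gamma,\delta\colon V_m\to V_{n-1}$ with
\[
\varepsilon(p)=-\beta(zp),\qquad\varepsilon(zp)=-\gamma(p)\qquad(p\in V_{m-1}),\qquad\alpha=-z\beta,\qquad\gamma=-z\delta .
\]
The last two equations say that $\beta,\delta$ take values in $V_{n-2}$ and determine $\alpha,\gamma$. With $\varepsilon=\delta-z\beta$, the first two become, for $0\le j\le m-1$,
\[
\delta(z^j)-z\beta(z^j)+\beta(z^{j+1})=0,\qquad\delta(z^{j+1})-z\beta(z^{j+1})-z\delta(z^j)=0 .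
\]
Fix $w\in\mathbb Z$, and let $\phi_j$ and $\psi_j$ be the coefficients of $z^{j-w}$ in $\beta(z^j)$ and of $z^{j+1-w}$ in $\delta(z^j)$, $0\le j\le m$. The equations read $\phi_{j+1}=\phi_j-\psi_j$ and $\psi_{j+1}=\phi_{j+1}+\psi_j$; given the first, the second says $\psi_{j+1}=\phi_j$. Put $\phi_{-1}=\psi_0$. Then $\psi_{j+1}=\phi_j$ for $-1\le j\le m-1$, and $(\phi_{-1},\dots,\phi_m)$ is a solution of \eqref{eq:rec}, subject to
\[
\begin{array}{ll}
\phi_j=0\ \text{ unless }\ 0\le j-w\le n-2&\quad(0\le j\le m),\\[2pt]
\phi_j=0\ \text{ unless }\ 0\le j+2-w\le n-2&\quad(-1\le j\le m-1).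
\end{array}
\]
If $w\ge2$, then $\phi_{-1}=0$ by the second line and $\phi_0=0$ by the first. If $w\le m-n+1$, then $\phi_m=0$ by the first line and $\phi_{m-1}=0$ by the second. In both cases $\phi=0$, and for $n\le m$ this covers all $w$. For $n=m+1$ the value $w=1$ remains. The first line then forces only $\phi_0=0$, and the second only $\phi_{m-1}=0$. So $\phi$ is a multiple of $\chi$ vanishing at $m-1$. The dimension is $1$ if $3\mid m-1$ and $0$ otherwise.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proofmain}

Let $\ell\ge2$. For a vector $(a,-b)$ with $a>b\ge0$ define its \emph{position} as $t=b/(a-b)$. The slope $b/a=t/(t+1)$ increases with $t$, so positions order the rays between $(1,0)$ and $(1,-1)$. The coordinates of each $u_n$ add up to $1$, hence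
\begin{equation}\label{eq:position}
cu_n+du_{n+1}\ \text{ has position }\ n+\frac{d}{c+d}\,.
\end{equation}
In particular $u_n$ has position $n$ and $v_n$ has position $n+\frac12$. The open sector $\Sigma_q$ between the rays of $v_{3q}$ and $v_{3q+3}$ consists of the vectors with position in $(3q+\frac12,\,3q+\frac72)$. These sectors ($q\ge0$) are pairwise disjoint, and $u_{3q+1}\in\Sigma_q$.

By Proposition~\ref{prop:pairs} and Corollary~\ref{cor:barrier}, each $v_{3q}$ is a barrier; this is where $\ell\ge2$ is used. By the same results $P_{F_{3q+1}}$ is presilting, so by Lemma~\ref{lem:completion} it is a summand of some $T^{(q)}\in\mathsf{2\mbox{-}silt}\,A$. By Lemma~\ref{lem:barrier}, all cones in the component of $T^{(q)}$ lie in $\Sigma_q$. Hence $T^{(0)},T^{(1)},\dots$ lie in pairwise different components. \qed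

\section{All rigid matrices over a space of dimension $\ell\ge2$}\label{sec:kronecker}

To list all silting complexes we need all rigid matrices over the extension spaces. This is the classical description of the 2-term presilting complexes of the $\ell$-Kronecker algebra; we include a short proof. Let $\dim Y=\ell\ge2$, with basis $y_1,\dots,y_\ell$, so $Q(c,d)=c^2+d^2-\ell cd$. Define
\[
h_0=0,\qquad h_1=1,\qquad h_{i+1}=\ell h_i-h_{i-1},\qquad p_i=(h_{i+1},h_i)\quad(i\ge0).
\]
Thus $p_0=(1,0)$ and $p_1=(\ell,1)$. Since $\ell\ge2$, we have $h_{i+1}-h_i\ge h_i-h_{i-1}\ge1$, so the $h_i$ increase strictly.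

\begin{lemma}\label{lem:classification}
There are matrices $\eta_i$ over $Y$ of size $p_i$ $(i\ge0)$ with $\dim H(\eta_i,\eta_i)=1$ such that $\eta_i\oplus\eta_{i+1}$ is rigid. The same holds for the transposed matrices $\eta_i^T$. Every rigid matrix over $Y$ is equivalent to $\eta_i^{\oplus\alpha}\oplus\eta_{i+1}^{\oplus\beta}$ or to its transpose, for some $i,\alpha,\beta\ge0$. The ratios $h_i/h_{i+1}$ increase strictly and are less than $1$.
\end{lemma}

\begin{proof}
\emph{A reflection.} We construct each $\eta_{i+1}$ from $\eta_i$ by an operation that changes neither $H$ nor $Q$. Write $\eta=\sum_t\eta^{(t)}y_t$ of size $(c,d)$ and stack the $\eta^{(t)}$ to a map $\hat\eta\colon k^d\to(k^c)^\ell$. Suppose $\hat\eta$ is injective. Choose a surjection $\pi=(\pi_1,\dots,\pi_\ell)\colon(k^c)^\ell\to k^{\ell c-d}$ with kernel $\operatorname{im}\hat\eta$, and put $\eta^+=\sum_t\pi_ty_t$, of size $(\ell c-d,c)$. For $\rho\in M_c(k)$, a matrix $\sigma$ with $\rho^{\oplus\ell}\hat\eta=\hat\eta\sigma$ exists if and only if $\rho^{\oplus\ell}$ preserves $\operatorname{im}\hat\eta=\ker\pi$, if and only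 if a matrix $\tau$ with $\tau\pi=\pi\rho^{\oplus\ell}$ exists; both $\sigma$ and $\tau$ are then unique. Hence $H(\eta,\eta)\cong H(\eta^+,\eta^+)$. Also $Q(\ell c-d,c)=c^2-d(\ell c-d)=Q(c,d)$. By Lemma~\ref{lem:rigid}(a), $\eta^+$ is rigid if $\eta$ is. The matrix $\eta^+\oplus\eta'^+$ is a valid choice for $(\eta\oplus\eta')^+$.

\emph{Existence.} The map $(c,d)\mapsto(\ell c-d,c)$ sends $p_i$ to $p_{i+1}$, so $Q(p_i)=Q(p_0)=1$. Let $\eta_0$ be the matrix of size $(1,0)$. Suppose $\eta_i$ is rigid of size $p_i$. Then $H(\eta_i,\eta_i)=k\cdot\mathrm{id}$. If $\hat\eta_i$ had a nonzero kernel, a projection $\sigma$ onto it would give an element $(0,\sigma)\in H(\eta_i,\eta_i)$, which is not a multiple of the identity because $h_{i+1}>0$. So $\eta_{i+1}=\eta_i^+$ is defined and rigid of size $p_{i+1}$. We may take $\eta_1=(y_1,\dots,y_\ell)^T$. The column $\eta=\eta_0\oplus\eta_1=(0,y_1,\dots,y_\ell)^T$ is rigid, because its entries span $Y$ and so $M_{\ell+1}(k)\eta$ contains all columns. By induction, $\eta_{i+1}\oplus\eta_{i+2}=(\eta_i\oplus\eta_{i+1})^+$ is rigid. Transposition preserves rigidity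 and $\dim H$.

\emph{Completeness.} We have $\det(p_i,p_{i+1})=h_{i+1}^2-h_ih_{i+2}=Q(p_i)=1$. So $p_i,p_{i+1}$ is a basis of $\mathbb Z^2$, and the ratios $\mu_i=h_i/h_{i+1}<1$ increase strictly from $\mu_0=0$ to a limit $\mu\le1$. Let $\kappa(\lambda)=1-\ell\lambda+\lambda^2$, which decreases strictly on $[0,1]$. From $\kappa(\mu_i)=Q(p_i)/h_{i+1}^2\to0$ we get $\kappa(\mu)=0$. Let $\eta$ be rigid of size $(c,d)\ne(0,0)$; after transposing, $c\ge d$. By Lemma~\ref{lem:rigid}(a), $\kappa(d/c)=Q(c,d)/c^2>0$, so $d/c<\mu$ and $\mu_i\le d/c<\mu_{i+1}$ for some $i$. Therefore $(c,d)=\alpha p_i+\beta p_{i+1}$ with integers $\alpha,\beta\ge0$. The matrix $\eta_i^{\oplus\alpha}\oplus\eta_{i+1}^{\oplus\beta}$ is rigid of this size, and Lemma~\ref{lem:rigid}(b) finishes the proof.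
\end{proof}

\section{Proof of Theorem~\ref{thm:components}}\label{sec:components}

Let $\ell\ge2$. We call the pairs of Proposition~\ref{prop:pairs} \emph{plain} if $Y=0$ and \emph{split} if $\dim Y=\ell$. For a split pair $(G_1,G_2)$ put $U_i=P(\eta_i)$ and $U'_i=P(\eta_i^T)$. Then
\[
U_0=P_{G_1},\qquad U'_0=P_{G_2},\qquad g(U_i)=h_{i+1}g_1+h_ig_2,\qquad g(U_i')=h_ig_1+h_{i+1}g_2 .
\]

\subsection*{The list of silting complexes}

\begin{proposition}\label{prop:list}
The elements of $\mathsf{2\mbox{-}silt}\,A$ are the following complexes, and the displayed summands are indecomposable: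
\begin{itemize}
\item[(L1)] $P_1\oplus P_2$, $\ P_2\oplus P_1[1]$, $\ P_1[1]\oplus P_2[1]$;
\item[(L2)] $P_{G_1}\oplus P_{G_2}$ for each plain pair $(G_1,G_2)$;
\item[(L3)] $U_i\oplus U_{i+1}$ and $U'_i\oplus U'_{i+1}$, $i\ge0$, for each split pair.
\end{itemize}
\end{proposition}

\begin{proof}
The listed complexes are presilting. In (L1), Lemma~\ref{lem:nocommon} applies since $\operatorname{Hom}(T^{-1},T^0)=0$; for the middle complex this space is $\operatorname{Hom}(P_1,P_2)$. In (L2) the complex is $P(\eta)$ for the $1\times1$ matrix over $Y=0$, which is rigid. In (L3) use Lemma~\ref{lem:classification} and Proposition~\ref{prop:reduction}(a),(b). The summands are indecomposable by Proposition~\ref{prop:reduction}(d), and the two summands have different $g$-vectors. So the listed complexes are basic silting by Lemma~\ref{lem:completion}.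

Now let $T\in\mathsf{2\mbox{-}silt}\,A$, taken minimal. It suffices to find a listed $M$ with $T\in\operatorname{add}M$, since both are basic with two indecomposable summands. If $g(T)$ has the form $(a,b)$, $(-a,b)$ or $(-a,-b)$ with $a,b\ge0$, then by Lemma~\ref{lem:nocommon} the differential of $T$ vanishes: one term is zero, or it lies in $\operatorname{Hom}(P_1^a,P_2^b)=0$. So $T\in\operatorname{add}M$ with $M$ in (L1). Otherwise $T\cong P_f$ with $f$ of size $a\times b$. By Lemma~\ref{lem:degrees}, $f_0$ is rigid over the plane $X_0$, so $(a-b)^2\ge1$ by Lemma~\ref{lem:rigid}(a). If $N=a-b>0$, write $b=nN+d$ with $0\le d<N$; then $(a,-b)=(N-d)u_n+du_{n+1}$. If $N=b-a>0$, write $a=nN+c$ with $0\le c<N$; then $(a,-b)=cw_{n+1}+(N-c)w_n$. In both cases Proposition~\ref{prop:reduction}(c) gives $T\cong P(\eta)$ for one of our pairs and a rigid $\eta$ of some size $(c,d)$. If the pair is plain, then $\eta=0$ and $T\cong P_{G_1}^c\oplus P_{G_2}^d$. If it is split, Lemma~\ref{lem:classification} and Proposition~\ref{prop:reduction}(a) give $T\cong U_i^\alpha\oplus U_{i+1}^\beta$ or $T\cong U_i'^{\,\alpha}\oplus U_{i+1}'^{\,\beta}$.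
\end{proof}

\subsection*{Arranging the list in lines}
The split pairs are $(F_{3q},F_{3q+1})$ and $(F'_{3q+2},F'_{3q+1})$, $q\ge0$. Each contributes two one-sided chains $U_0,U_1,\dots$ and $U_0',U'_1,\dots$, which start at the two members of the pair. Write $\mathcal U(G)$ for the chain $U_1,U_2,\dots$ or $U'_1,U'_2,\dots$ that continues from $P_G$, and $\mathcal U(G)^{\mathrm{rev}}$ for the same chain in reverse order; each $F_n$ or $F'_n$ belongs to at most one split pair, so this is unambiguous. Consider the two-sided sequences
\[
\begin{array}{ll}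
\Gamma_q^+:&\mathcal U(F_{3q+1})^{\mathrm{rev}},\ P_{F_{3q+1}},\ P_{F_{3q+2}},\ P_{F_{3q+3}},\ \mathcal U(F_{3q+3});\\[3pt]
\Gamma_q^-:&\mathcal U(F'_{3q+2})^{\mathrm{rev}},\ P_{F'_{3q+2}},\ P_{F'_{3q+3}},\ P_{F'_{3q+4}},\ \mathcal U(F'_{3q+4});\\[3pt]
\Gamma_\infty:&\mathcal U(F_0)^{\mathrm{rev}},\ P_{F_0}=P_1,\ P_2,\ P_1[1],\ P_2[1]=P_{F'_0},\ P_{F'_1},\ \mathcal U(F'_1).
\end{array}
\]
Comparing with Proposition~\ref{prop:list}, the elements of $\mathsf{2\mbox{-}silt}\,A$ are exactly the direct sums of two consecutive terms of one of these sequences; see Figure~\ref{fig:line}.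

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.6cm,y=1cm]
\draw (-0.4,0)--(0.46,0) (0.54,0)--(3.46,0) (3.54,0)--(6.46,0) (6.54,0)--(7.4,0);
\foreach \n in {0,...,7} {\fill (\n,0) circle (1.6pt); \node[below] at (\n,-0.08) {$u_{\n}$};}
\foreach \n in {0,3,6} {
  \foreach \s in {0.333,0.4,0.429,0.444,0.556,0.571,0.6,0.667} {\fill ({\n+\s},0) circle (0.9pt);}
  \draw[dashed] ({\n+0.5},-0.45)--({\n+0.5},0.6) node[above] {$v_{\n}$};}
\node at (0,0.45) {$C_\infty$};
\node at (2,0.45) {$C_0^+$};
\node at (5,0.45) {$C_1^+$};
\node at (7,0.45) {$C_2^+$};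
\end{tikzpicture}
\caption{The algebra $A_2$: rays through vectors $(a,-b)$ with $a>b\ge0$, drawn at the position $b/(a-b)$. Dots are $g$-vectors of indecomposable 2-term presilting complexes, and segments between consecutive dots are the cones of 2-term silting complexes. The dots at $n+\frac{i}{2i+1}$ and $n+\frac{i+1}{2i+1}$ ($3\mid n$, $i\geq 0$) accumulate at the dashed rays of $v_0,v_3,v_6,\dots$, which meet no cone and separate the components.}
\label{fig:line}
\end{figure}

We locate the $g$-vectors. For the split pair $(F_n,F_{n+1})$, formula \eqref{eq:position} gives $g(U_i)$ the position $n+h_i/(h_i+h_{i+1})$ and $g(U'_i)$ the position $n+h_{i+1}/(h_i+h_{i+1})$. By the last sentence of Lemma~\ref{lem:classification}, the former increase strictly inside $[n,n+\frac12)$ and the latter decrease strictly inside $(n+\frac12,n+1]$. So the positions along $\Gamma^+_q$ increase strictly and lie in $(3q+\frac12,3q+\frac72)$, and those of $P_{F_0},\mathcal U(F_0)$ increase strictly and lie in $[0,\frac12)$. For vectors $(a,-b)$ with $b>a\ge0$ use the position $a/(b-a)$, which is $n+c/(c+d)$ for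 $cw_{n+1}+dw_n$ and $n+\frac12$ for $v_n'$. For the split pair $(F'_{n+1},F'_n)$ the positions of $g(U'_i)$ increase strictly inside $[n,n+\frac12)$ and those of $g(U_i)$ decrease strictly inside $(n+\frac12,n+1]$. So the positions along $\Gamma_q^-$ increase strictly and lie in $(3q+\frac32,3q+\frac92)$, and those of $P_{F'_0},P_{F'_1},\mathcal U(F'_1)$ increase strictly and lie in $[0,\frac32)$. The two remaining terms have $g$-vectors $(0,1)$ and $(-1,0)$.

Two conclusions follow. First, all terms of all sequences have different $g$-vectors, so each term is a summand of exactly two elements of $\mathsf{2\mbox{-}silt}\,A$. Second, the cone of $T$ lies strictly between the rays of $v_{3q}$ and $v_{3q+3}$ if and only if $T$ comes from $\Gamma^+_q$, because this sector is convex and contains the $g$-vectors of all terms of $\Gamma_q^+$ and of no other terms. The same holds for $v'_{3q+1}$, $v'_{3q+4}$ and $\Gamma_q^-$.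

\subsection*{The Hasse graph}
Neighbors share a summand by Lemma~\ref{lem:neighbors}. Conversely, let $T\ne T'$ share the indecomposable summand $U$; they are the only elements of $\mathsf{2\mbox{-}silt}\,A$ with this summand. The complex $B$ of Lemma~\ref{lem:completion} is one of them and dominates the other, so we may assume $T>T'$. Let $V\in\mathsf{2\mbox{-}silt}\,A$ satisfy $T\ge V\ge T'$. For $i>0$ we have $\operatorname{Hom}(U,V[i])=0$ because $U$ is a summand of $T$, and $\operatorname{Hom}(V,U[i])=0$ because $U$ is a summand of $T'$. So $U\oplus V$ is presilting and has at most two isomorphism classes of indecomposable summands by Lemma~\ref{lem:completion}. Hence $U$ is a summand of $V$, and $V\in\{T,T'\}$. So $T$ and $T'$ are neighbors.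

Thus two silting complexes are neighbors exactly when they are sums of overlapping consecutive terms of the same sequence. Each sequence yields one component, a two-sided infinite line. These are the sets $C^+_q$, $C^-_q$, and the component $C_\infty$ from $\Gamma_\infty$, which contains $A=P_1\oplus P_2$ and $A[1]$.

\subsection*{The number of simple modules}
If $|A|=0$, then $A=0$ and the poset has one element. If $|A|=1$, with indecomposable projective module $P$, then a minimal 2-term presilting complex has $P^{-1}=0$ or $P^0=0$ by Lemma~\ref{lem:nocommon}. So $\mathsf{2\mbox{-}silt}\,A=\{P>P[1]\}$, which is connected.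

For $n\ge2$ take $A_2\times k^{n-2}$, which has $n$ simple modules. For a product $A\times A'$ the homotopy category is the product of the two homotopy categories, so $\mathsf{2\mbox{-}silt}(A\times A')=\mathsf{2\mbox{-}silt}\,A\times\mathsf{2\mbox{-}silt}\,A'$ with the componentwise order. If $(T,T')>(U,U')$ with $T\ne U$ and $T'\neq U'$, then $(U,T')$ lies strictly between them. So an arrow in the Hasse quiver of the product fixes one coordinate and is an arrow in the other, and conversely every such pair is an arrow. Hence the components for $A\times A'$ are the products of components. Since $\mathsf{2\mbox{-}silt}\,k=\{k>k[1]\}$ is connected, multiplying by $k$ does not change the number of components, and $A_2\times k^{n-2}$ has exactly $\aleph_0$ of them. This completes the proof of Theorem~\ref{thm:components}. \qed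

\begin{remark}\label{rem:small}
The hypothesis $\ell\ge2$ enters only through Corollary~\ref{cor:barrier} and Lemma~\ref{lem:classification}, and it cannot be dropped. For $\ell=0$ the definition of $A_\ell$ gives the Kronecker algebra. All pairs are plain, the list consists of (L1) and (L2), and its members are the sums of consecutive terms of the single sequence $\dots,P_{F_1},P_{F_0},P_2,P_1[1],P_{F'_0},P_{F'_1},\dots$. For $\ell=1$ and $Y=ky_1$, the column $(0,y_1)^T$ and its transpose are rigid, because their entries span $Y$. These are the sums of the $1\times1$ matrix $y_1$ with the matrices of sizes $(1,0)$ and $(0,1)$, and every size $(c,d)$ is obtained from one of these two sums. By Lemma~\ref{lem:rigid}(b), a split pair then contributes only $P_{G_1}\oplus P(y_1)$ and $P(y_1)\oplus P_{G_2}$. This inserts one term into the sequence above for each split pair. In both cases the argument of this section shows that the Hasse quiver is connected.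
\end{remark}

\begin{thebibliography}{9}

\bibitem{AI}
Aihara and Iyama, \emph{Silting mutation in triangulated categories}, J. London Math. Soc. (2012).

\bibitem{AHIKM}
Toshitaka Aoki, Akihiro Higashitani, Osamu Iyama, Ryoichi Kase, Yuya Mizuno, \emph{Fans and polytopes in tilting theory II: $g$-fans of rank 2}, arXiv:2301.01498 (2023).

\end{thebibliography}
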